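# Jumps in $\omega^*$: a nontrivial twisted sum of $C(\omega^*)$ and $c_0(\mathfrak c)$ in ZFC

## 1. Functions on $[0,1]$ with a jump at every rational

All Banach spaces are real. For a set $\Gamma$, $c_0(\Gamma)$ is the space of functions $a:\Gamma\to\mathbb R$ such that $\{\gamma:|a(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the sup norm. The finitely supported vectors are dense in it, and $e_\gamma$ are the unit vectors. $\ell_\infty(S)$ is the space of all bounded functions on the set $S$ with the sup norm.

**Definition (twisted sum).** A twisted sum of Banach spaces $Y$ and $X$ is a short exact sequence of Banach spaces and bounded operators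
$$0\to Y\xrightarrow{\ \imath\ }Z\xrightarrow{\ \pi\ }X\to0 .$$
It is *trivial*, or *splits*, if $\imath(Y)$ is complemented in $Z$; otherwise it is *nontrivial*.

The sequence splits exactly when $\pi$ has a bounded linear right inverse. Indeed, let $P$ be a bounded projection of $Z$ onto $\imath(Y)=\ker\pi$. If $\pi(z)=\pi(z')$, then $P(z-z')=z-z'$, so $z-Pz$ depends only on $\pi(z)$. The map $\pi(z)\mapsto z-Pz$ is a right inverse of $\pi$, and it is bounded because, by the open mapping theorem, each $x\in X$ is $\pi(z)$ for some $z$ with $\|z\|\le M\|x\|$. Conversely, if $\sigma$ is a bounded right inverse, then $z\mapsto z-\sigma\pi(z)$ is a bounded projection onto $\ker\pi$.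

Here is a nontrivial example that can be checked by hand. Let $I=\mathbb Q\cap(0,1)$, let $f_r=1_{[0,r)}$ for $r\in I$, and let $Z\subseteq\ell_\infty([0,1])$ be the closed linear span of $C[0,1]$ and all the $f_r$.

**Proposition 1.** There is a nontrivial exact sequence $0\to C[0,1]\to Z\to c_0(I)\to0$, where the first map is the inclusion and the second sends $f_r$ to $e_r$.

**Step 1: compute the distance of a step function to $C[0,1]$.** This identifies the quotient $Z/C[0,1]$. We claim that for finite $F\subseteq I$ and $h=\sum_{r\in F}a_rf_r$,
$$\mathrm{dist}(h,C[0,1])=\tfrac12\max_{r\in F}|a_r| .\tag{1}$$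
At $r\in F$ the left and right limits of $h$ differ by $a_r$, while those of a continuous $g$ agree. So $\|h-g\|\ge\frac12|a_r|$. For the other inequality, let $r_1<\dots<r_m$ be the elements of $F$, and let $c_0,c_1,\dots,c_m$ be the values of $h$ on $[0,r_1),[r_1,r_2),\dots,[r_m,1]$. Then $c_{k-1}-c_k=a_{r_k}$. Let $g$ be piecewise linear with $g(r_k)=\frac12(c_{k-1}+c_k)$, with $g(0)=c_0$, $g(1)=c_m$, and with value $c_k$ at the midpoint of $[r_k,r_{k+1}]$ for $1\le k<m$. On each interval where $h=c_k$, the values of $g$ lie within $\frac12\max|a_r|$ of $c_k$. This proves (1).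

By (1), the map $g+\sum a_rf_r\mapsto\sum a_re_r$ on the linear span is well defined and bounded. It extends to $\pi:Z\to c_0(I)$. By (1) again, the induced map $Z/C[0,1]\to c_0(I)$ is twice an isometry on a dense subspace, and its range is dense. So it is an isomorphism onto, and $\ker\pi=C[0,1]$.

**Step 2: what a splitting would give.** Suppose $P$ projects $Z$ onto $C[0,1]$. Put $g_r=Pf_r$, and $S(\sum a_re_r)=\sum a_r(f_r-g_r)$ for finite sums. With $h=\sum a_rf_r$ and any $g\in C[0,1]$, we have $h-Ph=(h-g)-P(h-g)$. So by (1), $\|Sa\|\le\frac12(1+\|P\|)\max|a_r|$. Choosing signs at a given point $x$,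
$$\sum_{r\in F}|f_r(x)-g_r(x)|=\max_{\pm}\Big(S\sum_{r\in F}\pm e_r\Big)(x)\le\tfrac12(1+\|P\|)\qquad(x\in[0,1],\ F\subseteq I\text{ finite}).$$

**Step 3: contradict this bound by nested intervals.** Start with the open interval $O_0=(0,1)$. Given an open interval $O_k$, pick a rational $r_k\in O_k$. If $g_{r_k}(r_k)\le\frac12$, then on a short open interval $O_{k+1}\subseteq O_k$ just to the left of $r_k$ we have $f_{r_k}=1$ and $g_{r_k}<\frac23$. Otherwise, on a short open interval $O_{k+1}\subseteq O_k$ just to the right, $f_{r_k}=0$ and $g_{r_k}>\frac13$. Either way $|f_{r_k}-g_{r_k}|>\frac13$ on $O_{k+1}$, and $r_k\notin O_{k+1}$. So $r_0,r_1,\dots$ are distinct, and at a point of $O_n$ the sum is greater than $n/3$. For large $n$ this contradicts Step 2. $\square$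

The proof used two facts. Each point of $[0,1]$ is a jump of at most one $f_r$, which gives the upper bound in (1). Every nonempty open set contains a jump, which runs Step 3. What changes when $[0,1]$ is replaced by $\omega^*$?

## 2. The space $\omega^*$ and the failure of countably many jumps

Let $\omega^*=\beta\omega\setminus\omega$ be the Čech–Stone remainder of $\omega$, and let $\mathfrak c=2^{\aleph_0}$. Write $[\omega]^\omega$ for the set of infinite subsets of $\omega$, $a\subseteq^*b$ if $a\setminus b$ is finite, and $a^*=\overline a^{\,\beta\omega}\setminus\omega$. Thus $a^*$ is the set of nonprincipal ultrafilters that contain $a$. We use the following textbook facts.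

- The sets $a^*$ ($a\subseteq\omega$) are exactly the clopen subsets of $\omega^*$, and they form a base. So every nonempty open set contains some $x^*$ with $x\in[\omega]^\omega$.
- $a^*\subseteq b^*$ iff $a\subseteq^*b$, and $a^*\cap b^*=\emptyset$ iff $a\cap b$ is finite. For example, the even and the odd numbers split $\omega^*$ into two clopen pieces.
- $\omega^*$ is compact, Hausdorff and zero-dimensional. Two disjoint closed sets are separated by a clopen set.
- If $x_0\supseteq x_1\supseteq\cdots$ are infinite sets, choose distinct $z_n\in x_n$. Then $z=\{z_n:n<\omega\}\subseteq x_0$ is infinite and $z\subseteq^*x_n$ for all $n$. We call $z$ a *pseudo-intersection*.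
- A nonempty $G_\delta$ set $\bigcap_nO_n$ in $\omega^*$ has nonempty interior. Take $p$ in it and infinite $c_0\supseteq c_1\supseteq\cdots$ with $p\in c_n^*\subseteq O_n$. If $z$ is a pseudo-intersection, then $\emptyset\ne z^*\subseteq\bigcap_nO_n$.

The question comes from Félix Cabello Sánchez, Antonio Avilés, Piotr Borodulin-Nadzieja, David Chodounský, Osvaldo Guzmán, "Splitting chains, tunnels and twisted sums", arXiv:1907.09743 (2019). A theorem there says: if $\omega^*$ has a splitting chain of clopen sets (defined in Section 4), then there is a nontrivial exact sequence $0\to C(\omega^*)\to Z\to c_0(\mathfrak c)\to0$. Such chains exist under $\mathsf{CH}$ and in the Cohen model, but their existence cannot be proved in $\mathsf{ZFC}$. The authors write: "We do not know if twisted sums like in Theorem [above] exist in $\mathsf{ZFC}$." The answer is yes.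

**Theorem A (ZFC).** There is a nontrivial exact sequence $0\to C(\omega^*)\to Z\to c_0(\mathfrak c)\to0$.

Let us try to copy Section 1. A jump in a compact space $K$ should come from two disjoint open sets $U,V$, with $f=1_U$. The function $f$ really jumps at the points of $G=\overline U\cap\overline V$. This set lies in $\overline U\setminus U$, because the open set $U$ misses $V$ and hence $\overline V$. So $G$ is closed and nowhere dense. In $[0,1]$ countably many sets $G_r=\{r\}$ had a dense union. In $\omega^*$ this is impossible.

**Remark 1.** If $G_0,G_1,\dots$ are closed nowhere dense subsets of $\omega^*$, then $\bigcup_nG_n$ is not dense; in fact every $x^*$ contains some $z^*\ne\emptyset$ that misses all $G_n$. To see this, put $x_{-1}=x$. Given an infinite $x_{n-1}$, the set $x_{n-1}^*\setminus G_n$ is open and nonempty, so it contains some $y^*$ with $y$ infinite. Then $y\subseteq^*x_{n-1}$; let $x_n=y\cap x_{n-1}$, which is infinite with $x_n^*=y^*$. A pseudo-intersection $z\subseteq x$ of the $x_n$ has $z^*\subseteq x_n^*$ for all $n$, so $z^*$ misses every $G_n$.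

So we need uncountably many jumps, and they must stay out of each other's way.

## 3. Jumps with bounded overlap in a compact space

**Theorem B.** Let $K\ne\emptyset$ be compact Hausdorff, $I$ a set, $N\in\mathbb N$. For $i\in I$ let $U_i,V_i\subseteq K$ be disjoint open sets, and put $B_i=K\setminus(U_i\cup V_i)$ and $G_i=\overline{U_i}\cap\overline{V_i}$ (so $G_i\subseteq B_i$). Assume

1. every point of $K$ lies in at most $N$ of the sets $B_i$;
2. $\bigcup_{i\in I}G_i$ is dense in $K$.

Then there is a nontrivial exact sequence $0\to C(K)\to Z\to c_0(I)\to0$.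

The inclusion $G_i\subseteq B_i$ holds since $U_i\cap\overline{V_i}=\emptyset=V_i\cap\overline{U_i}$. For $K=[0,1]$, $U_r=[0,r)$, $V_r=(r,1]$ we have $B_r=G_r=\{r\}$ and $N=1$: this is Section 1. Condition (1) replaces "at most one jump at each point", and it concerns the possibly larger sets $B_i$. Condition (2) replaces "a jump in every open set".

For a bounded $h:K\to\mathbb R$ let $\mathrm{osc}(h,x)$ be the infimum of $\sup_Oh-\inf_Oh$ over open neighborhoods $O$ of $x$. The next lemma replaces the piecewise linear function of Section 1.

**Lemma 1.** If $h:K\to\mathbb R$ is bounded and $\mathrm{osc}(h,x)\le2d$ for all $x\in K$, then $\mathrm{dist}(h,C(K))\le d$.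

*Proof.* Let $\hat h(x)=\inf_O\sup_Oh$ and $\check h(x)=\sup_O\inf_Oh$, over open neighborhoods $O$ of $x$. Then $\hat h$ is upper semicontinuous, $\check h$ is lower semicontinuous, and $\check h\le h\le\hat h$. Both $\sup_Oh$ and $-\inf_Oh$ decrease as $O$ shrinks, so the infimum of their sum is the sum of their infima: $\hat h(x)-\check h(x)=\mathrm{osc}(h,x)\le2d$. Hence $\hat h-d\le\check h+d$, with an upper semicontinuous function on the left and a lower semicontinuous one on the right. The Katětov–Tong insertion theorem, valid on normal spaces, gives $g\in C(K)$ with $\hat h-d\le g\le\check h+d$. Then $h-d\le g\le h+d$. $\square$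

The next lemma is Step 3 of Section 1 with open sets in place of intervals. It uses only condition (2).

**Lemma 2.** Let $U_i,V_i$ $(i\in I)$ be disjoint open pairs in $K\neq\emptyset$ satisfying (2), and let $f_i=1_{U_i}$. Then for all $g_i\in C(K)$ $(i\in I)$,
$$\sup_{x\in K}\sum_{i\in I}|f_i(x)-g_i(x)|=\infty .$$

*Proof.* **Step 1: one jump produces one error.** We claim: if $O$ is open and $G_i\cap O\ne\emptyset$, there is a nonempty open $W\subseteq O\cap(U_i\cup V_i)$ with $|f_i-g_i|>\frac13$ on $W$. Let $p\in G_i\cap O$. If $g_i(p)\le\frac12$, put $W=\{y\in O\cap U_i:g_i(y)<\frac23\}$. The set $\{y\in O:g_i(y)<\frac23\}$ is an open neighborhood of $p\in\overline{U_i}$, so $W\ne\emptyset$; and $f_i=1$ on $W$. If $g_i(p)>\frac12$, put $W=\{y\in O\cap V_i:g_i(y)>\frac13\}$. It is nonempty because $p\in\overline{V_i}$, and $f_i=0$ on it.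

**Step 2: stack errors with distinct indices.** Put $O_0=K$. Given a nonempty open $O_k$, use (2) to choose $i_k$ with $G_{i_k}\cap O_k\ne\emptyset$, and let $O_{k+1}$ be the set $W$ of Step 1 for $O=O_k$, $i=i_k$. If $l>k$, then $O_l\subseteq O_{k+1}\subseteq U_{i_k}\cup V_{i_k}$, so $O_l\cap G_{i_k}=\emptyset$. But $O_l\cap G_{i_l}\ne\emptyset$. So $i_l\ne i_k$. For $x\in O_n$ with $n\ge1$,
$$\sum_i|f_i(x)-g_i(x)|\ge\sum_{k<n}|f_{i_k}(x)-g_{i_k}(x)|>\frac n3,$$
and $O_n\ne\emptyset$ for every $n$. $\square$

*Proof of Theorem B.* **Step 1: an operator into the quotient.** Let $q:\ell_\infty(K)\to Q=\ell_\infty(K)/C(K)$ be the quotient map and $f_i=1_{U_i}$. Let $F\subseteq I$ be finite, $h=\sum_{i\in F}a_if_i$ and $x\in K$. If $x\notin B_i$, then $x$ lies in the open set $U_i$, where $f_i=1$, or in the open set $V_i$, where $f_i=0$. So on one neighborhood of $x$ all the finitely many $f_i$ with $i\in F$, $x\notin B_i$ are constant. Each other $f_i$ varies by at most $1$. By (1),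
$$\mathrm{osc}(h,x)\le\sum_{i\in F,\ x\in B_i}|a_i|\le N\max_{i\in F}|a_i| .$$
Lemma 1 gives $\|q(h)\|\le\frac N2\max|a_i|$. So there is a bounded operator
$$T:c_0(I)\to Q,\qquad Te_i=q(f_i),\qquad\|T\|\le\tfrac N2 .\tag{2}$$

**Step 2: the sequence.** We have no lower estimate for $T$ in general, so instead of a subspace of $\ell_\infty(K)$ we take the pull-back
$$Z=\{(h,a)\in\ell_\infty(K)\oplus_\infty c_0(I):q(h)=Ta\},\qquad\imath(g)=(g,0),\quad\pi(h,a)=a .$$
$Z$ is closed because $q$ and $T$ are continuous. The map $\imath$ is an isometric embedding of $C(K)$, with range $\{(h,0):q(h)=0\}=\ker\pi$. And $\pi$ is onto: given $a$, choose $h$ with $q(h)=Ta$.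

**Step 3: no splitting.** Suppose the sequence splits. By Section 1, $\pi$ has a bounded right inverse, which has the form $a\mapsto(Sa,a)$ with $S:c_0(I)\to\ell_\infty(K)$ bounded and $qS=T$. Then $q(Se_i)=q(f_i)$, so $Se_i=f_i-g_i$ with $g_i\in C(K)$. For $x\in K$ and finite $F\subseteq I$,
$$\sum_{i\in F}|f_i(x)-g_i(x)|=\max_{\pm}\Big(S\sum_{i\in F}\pm e_i\Big)(x)\le\|S\| .\tag{3}$$
So $\sum_{i\in I}|f_i(x)-g_i(x)|\le\|S\|$ for all $x$, which contradicts Lemma 2. $\square$

One more general fact lets us enlarge the quotient.

**Lemma 3.** If $0\to Y\to Z\xrightarrow{\pi}X\to0$ is nontrivial and $X'$ is a Banach space, then $0\to Y\to Z\oplus X'\to X\oplus X'\to0$, with last map $\pi\oplus\mathrm{id}$, is nontrivial.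

*Proof.* The new sequence is exact. If $\sigma$ were a bounded right inverse of $\pi\oplus\mathrm{id}$, then sending $x\in X$ to the $Z$-component of $\sigma(x,0)$ would be a bounded right inverse of $\pi$. $\square$

The problem is now to find, in $\omega^*$, pairs $U_i,V_i$ that satisfy (1) and (2).

## 4. Jumps at the cuts of a splitting chain

In Section 1 the sets $[0,r)$ are linearly ordered by inclusion. So it is natural to look for jumps at the cuts of a chain.

**Definition (splitting chain).** A family $\mathcal C$ of clopen subsets of $\omega^*$ is *splitting* if for every nonempty clopen $W$ some $C\in\mathcal C$ *splits* $W$, that is, $W\cap C\ne\emptyset\ne W\setminus C$. It is a *splitting chain* if it is also linearly ordered by inclusion. In terms of subsets of $\omega$: a family linearly ordered by $\subseteq^*$ such that every infinite $x$ has some $c$ in the family with $x\cap c$ and $x\setminus c$ infinite.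

The family of all clopen sets is splitting, since any infinite set can be divided into two infinite parts, but it is not a chain. A finite family of clopen sets is never splitting: a nonempty atom of the finite algebra that it generates is not split.

**Proposition D.** If $\omega^*$ has a splitting chain of clopen sets, then Theorem B applies to $K=\omega^*$ with $N=1$ and $|I|\le\mathfrak c$. So Theorem B recovers the theorem quoted in Section 2.

*Proof.* Let $\mathcal C$ be a splitting chain.

**Step 1: each cut gives a pair.** For a cut $\mathcal C=\mathcal L\sqcup\mathcal M$ with $\mathcal L$ an initial segment, put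
$$U=\bigcup\mathcal L,\qquad V=\bigcup_{C\in\mathcal M}(\omega^*\setminus C),\qquad B=\omega^*\setminus(U\cup V).$$
If $C\in\mathcal L$ and $C'\in\mathcal M$, then $C\subseteq C'$, since otherwise $C'\subseteq C$ would put $C'$ into $\mathcal L$. So the open sets $U,V$ are disjoint.

**Step 2: the sets $B$ of different cuts are disjoint**, which gives (1) with $N=1$. Initial segments of a linear order are comparable. Let $\mathcal L\subsetneq\mathcal L'$ belong to two cuts with sets $B,B'$, and let $C\in\mathcal L'\setminus\mathcal L$. As $C\in\mathcal M$, we have $B\subseteq C$. As $C\in\mathcal L'$, we have $B'\cap C=\emptyset$.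

**Step 3: $\overline U\cup\overline V=\omega^*$ for every cut.** Suppose a nonempty clopen $W$ is contained in $B$. Each $C\in\mathcal L$ is disjoint from $W$ and each $C\in\mathcal M$ contains $W$, so nothing in $\mathcal C$ splits $W$, a contradiction. So $B$ has empty interior, $U\cup V$ is dense, and $\overline U\cup\overline V=\overline{U\cup V}=\omega^*$.

**Step 4: every nonempty clopen $W$ meets $\overline U\cap\overline V$ for some cut**, which is the point of (2). The traces $C\cap W$ $(C\in\mathcal C)$ are infinitely many; otherwise a nonempty atom of the finite algebra they generate in $W$ would be a clopen set that no $C$ splits. An infinite linear order contains a strictly monotone sequence. So there are $C_n\in\mathcal C$ with strictly monotone traces on $W$.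

Suppose first the traces increase. Since $\mathcal C$ is a chain, $C_0\subseteq C_1\subseteq\cdots$. Let $\mathcal L=\{C\in\mathcal C:C\subseteq C_n\text{ for some }n\}$, so $U=\bigcup_nC_n$. Suppose $\overline U\cap\overline V\cap W=\emptyset$. By Step 3, $W$ is the union of the disjoint closed sets $W\cap\overline U$ and $W\cap\overline V$, so $E=W\cap\overline U$ is clopen. The set $E\setminus U=E\cap\bigcap_n(\omega^*\setminus C_n)$ is a $G_\delta$. It is nonempty: if $E\subseteq\bigcup_nC_n$, then by compactness $E\subseteq C_n$ for some $n$, and then $C_{n+1}\cap W\subseteq E\subseteq C_n$ contradicts strict monotonicity. By Section 2, $E\setminus U$ has nonempty interior. But $E\setminus U\subseteq\overline U\setminus U$, which is nowhere dense. This is a contradiction.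

If the traces decrease, pass to the chain of complements $\{\omega^*\setminus C:C\in\mathcal C\}$. It is again a splitting chain, its cuts correspond to those of $\mathcal C$ with $U$ and $V$ exchanged, and $\overline U\cap\overline V$ does not change. So the first case applies.

**Step 5: count.** There are $\mathfrak c$ clopen sets. Choose a cut as in Step 4 for each nonempty clopen $W$, and let $I$ be the set of the chosen cuts. Then $|I|\le\mathfrak c$, and (1) and (2) hold with $N=1$. Theorem B gives a nontrivial sequence with quotient $c_0(I)$. Adding $X'=c_0(\mathfrak c)$ by Lemma 3, and using $c_0(I)\oplus c_0(\mathfrak c)\cong c_0(\mathfrak c)$, gives quotient $c_0(\mathfrak c)$. $\square$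

This approach stops exactly at its hypothesis: the existence of a splitting chain cannot be proved in $\mathsf{ZFC}$. But Theorem B does not ask for a linear order. It asks for jumps with disjoint sets $B_i$, and two jumps are also kept apart if they live in disjoint clopen sets. This suggests a tree of clopen sets in place of a chain.

## 5. Jumps from MAD families, and why a tree keeps them disjoint

**Definition (AD and MAD families).** An *AD family* on $t\in[\omega]^\omega$ is a family of infinite subsets of $t$ with pairwise finite intersections. It is *MAD* if it is maximal such; finite families such as $\{t\}$ are allowed. We say *$x$ meets $a$* if $x\cap a$ is infinite. A family $\mathcal R$ *refines* $\mathcal A$ if every $r\in\mathcal R$ satisfies $r\subseteq^*a$ for some $a\in\mathcal A$.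

*Examples.* The evens and the odds form a finite MAD family on $\omega$. Identifying $\omega$ with the set of finite $0$-$1$ sequences, the branches $\{f|n:n<\omega\}$, $f\in2^\omega$, form an AD family of size $\mathfrak c$. Any partition of $\omega$ into infinitely many infinite sets extends, by Zorn's lemma, to an infinite MAD family. An infinite MAD family on $t$ is one such that every infinite $x\subseteq t$ meets a member, but no finitely many members cover $t$ up to a finite set.

Refinement is transitive. We shall often use the following:
$$\text{if }\mathcal R\text{ refines the AD family }\mathcal A,\ u\in\mathcal R,\ a\in\mathcal A\text{ and }u\text{ meets }a,\text{ then }u\subseteq^*a.\tag{4}$$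
Indeed $u\subseteq^*a'$ for some $a'\in\mathcal A$. Then $a'\cap a$ is infinite, so $a'=a$.

**One jump.** Let $t\in[\omega]^\omega$, let $\mathcal A$ be an infinite MAD family on $t$, and let $\mathcal A^0=\{a_n:n<\omega\}\subseteq\mathcal A$ be countably infinite, the $a_n$ distinct. Put
$$U=\bigcup_na_n^*,\qquad V=(\omega\setminus t)^*\cup\bigcup\{a^*:a\in\mathcal A\setminus\mathcal A^0\}.\tag{5}$$

**Lemma 4.** $U$ and $V$ are disjoint open subsets of $\omega^*$. With $B=\omega^*\setminus(U\cup V)$ and $G=\overline U\cap\overline V$ we have $B=t^*\setminus\bigcup\{a^*:a\in\mathcal A\}$ and $\emptyset\ne G\subseteq B\subseteq t^*$.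

*Proof.* Openness is clear. $U$ and $V$ are disjoint because distinct members of $\mathcal A$ have finite intersection and $a_n\subseteq t$. The formula for $B$ holds because the complement of $(\omega\setminus t)^*$ is $t^*$. Also $G\subseteq B$ as in Theorem B.

It remains to see that $G\neq\emptyset$. Suppose $G=\emptyset$. Then $\overline U$ and $\overline V$ are disjoint closed sets, so there is $c\subseteq\omega$ with $U\subseteq c^*$ and $V\cap c^*=\emptyset$. That is, $a_n\subseteq^*c$ for all $n$, and $a\cap c$ is finite for all $a\in\mathcal A\setminus\mathcal A^0$. We build a subset of $c$ that diagonalizes the $a_n$. The set $(a_n\cap c)\setminus(a_0\cup\dots\cup a_{n-1})$ is infinite, so pick $m_n$ in it. For $k<n$ we have $m_k\in a_k$ and $m_n\notin a_k$, so the $m_n$ are distinct. Hence $x=\{m_n:n<\omega\}\subseteq t\cap c$ is infinite. For each $k$, $x\cap a_k\subseteq\{m_0,\dots,m_k\}$ is finite. For $a\in\mathcal A\setminus\mathcal A^0$, $x\cap a\subseteq c\cap a$ is finite. So $x$ is almost disjoint from every member of $\mathcal A$, contradicting the maximality of $\mathcal A$ on $t$. $\square$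

If $\mathcal A$ were a finite MAD family on $t$, then $t^*=\bigcup\{a^*:a\in\mathcal A\}$ and there would be no room for a jump; this is why we ask for infinite ones.

By Lemma 4, condition (2) alone is easy: put one jump into every $x^*$, $x\in[\omega]^\omega$. But then (1) is in danger. If $y$ meets infinitely many members of the family $\mathcal A$ used for $t$, then no finitely many members of $\mathcal A$ cover $y\cap t$ up to a finite set, so by compactness $(y\cap t)^*\not\subseteq\bigcup\{a^*:a\in\mathcal A\}$. That is, $y^*\cap B\ne\emptyset$, and nothing keeps the jump for $y$ away from $B$. What does keep jumps apart is to place later jumps inside single members of $\mathcal A$: $B$ misses $a^*$ for each $a\in\mathcal A$.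

**Definition (tree of MAD families).** Let $A\in[\omega]^\omega$ and let $\delta$ be a limit ordinal. A *tree of MAD families of height $\delta$ on $A$* consists of MAD families $T_\alpha$ $(\alpha<\delta)$ on $A$ such that

- (a) if $\beta<\alpha<\delta$, then $T_\alpha$ refines $T_\beta$;
- (b) $T_{\alpha+1}=\bigcup_{t\in T_\alpha}\mathcal A_t$, where each $\mathcal A_t$ is an infinite MAD family on $t$.

*Example (height $\omega$).* Let $T_0=\{A\}$; given $T_n$, choose an infinite MAD family $\mathcal A_t$ on each $t\in T_n$ and let $T_{n+1}$ be their union. Two members of $T_{n+1}$ are almost disjoint, and an infinite $x\subseteq A$ meets some $t\in T_n$, so $x\cap t$ meets some $a\in\mathcal A_t$. So $T_{n+1}$ is MAD on $A$.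

**Lemma 5.** In a tree of MAD families of height $\delta$ on $A$ the levels $T_\alpha$ are pairwise disjoint. For $t\in\bigcup_{\alpha<\delta}T_\alpha$ choose a countably infinite $\mathcal A^0_t\subseteq\mathcal A_t$ and let $U_t,V_t,B_t,G_t$ be as in (5) and Lemma 4. Then the sets $B_t$ are pairwise disjoint.

*Proof.* Let $t\in T_\alpha$, $s\in T_\beta$ with $\alpha<\beta$. By (a) (trivially if $\beta=\alpha+1$) there is $r\in T_{\alpha+1}$ with $s\subseteq^*r$. By (b), $r\in\mathcal A_{t'}$ for some $t'\in T_\alpha$; in particular $s\subseteq^*r\subseteq t'$.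

*Levels are disjoint.* Suppose $s=t$. Then $t\cap t'$ is infinite, so $t'=t$ and $r\in\mathcal A_t$. Since $\mathcal A_t$ is infinite, it has a member $a\ne r$. But $a\subseteq t\subseteq^*r$, while $a\cap r$ is finite, a contradiction. So each $t$ lies on exactly one level and $\mathcal A_t$ is unambiguous.

*The $B$'s are disjoint.* If $t'\ne t$, then $s\subseteq^*t'$ is almost disjoint from $t$, so $B_s\cap B_t\subseteq s^*\cap t^*=\emptyset$. If $t'=t$, then $B_s\subseteq s^*\subseteq r^*$ with $r\in\mathcal A_t$, and $B_t\cap r^*=\emptyset$ by Lemma 4. Finally, for distinct $s,t$ on the same level, $B_s\cap B_t\subseteq s^*\cap t^*=\emptyset$. $\square$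

So a tree gives (1) with $N=1$ for free. If moreover every infinite $x\subseteq\omega$ contains a node $t$, then $G_t\subseteq t^*\subseteq x^*$ gives (2). How high must the tree be?

## 6. The cardinal $\mathfrak h$, and trees that are too short

For a collection $(\mathcal B_i)_i$ of MAD families on $\omega$, let $D$ be the set of $z\in[\omega]^\omega$ such that for each $i$, $z$ is $\subseteq^*$ some member of $\mathcal B_i$. Call $D$ *dense* if every infinite set contains a member of $D$.

**Lemma 6.**

- (i) If $D$ is dense, then $(\mathcal B_i)_i$ has a common MAD refinement.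
- (ii) There is a collection of at most $\mathfrak c$ MAD families on $\omega$ without a common MAD refinement. Let $\mathfrak h\le\mathfrak c$ be the least size of such a collection.
- (iii) $\mathfrak h>\omega$ and $\mathrm{cf}(\mathfrak h)>\omega$.
- (iv) There are MAD families $\mathcal B_\alpha$ $(\alpha<\mathfrak h)$ on $\omega$ such that for every $z\in[\omega]^\omega$ there is $\alpha<\mathfrak h$ for which $z$ is not $\subseteq^*$ any member of $\mathcal B_\alpha$.

*Proof.* (i) By Zorn's lemma take a maximal AD family $\mathcal R\subseteq D$. It refines every $\mathcal B_i$. If an infinite set were almost disjoint from all members of $\mathcal R$, it would contain some $d\in D$. Then $d$ is almost disjoint from every member of $\mathcal R$, so $d\notin\mathcal R$ and $\mathcal R\cup\{d\}\subseteq D$ is AD, contradicting maximality. So $\mathcal R$ is MAD.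

(ii) For each $z\in[\omega]^\omega$ write $z=z_0\sqcup z_1$ with both parts infinite, and extend $\{z_0,z_1\}$ to a MAD family $\mathcal B_z$. If $z\subseteq^*b\in\mathcal B_z$, then $b$ meets $z_0$ and $z_1$, so $b=z_0$ and $b=z_1$, which is absurd. A common MAD refinement would have a member $r$, and $r$ would be $\subseteq^*$ a member of $\mathcal B_r$. So there is none.

(iii) Let $(\mathcal B_n)_{n<\omega}$ be MAD families and $y$ infinite. By maximality, choose recursively $b_n\in\mathcal B_n$ such that $y\cap b_0\cap\dots\cap b_n$ is infinite. A pseudo-intersection $z\subseteq y$ of these sets satisfies $z\subseteq^*b_n$ for all $n$, so $z\in D$. Thus $D$ is dense and (i) gives a common MAD refinement. Hence $\mathfrak h>\omega$. Suppose $\mathfrak h=\sup_n\kappa_n$ with $\kappa_n<\mathfrak h$, and let $(\mathcal B_\alpha)_{\alpha<\mathfrak h}$ be any MAD families. Each $(\mathcal B_\alpha)_{\alpha<\kappa_n}$ has a common MAD refinement $\mathcal C_n$. As $\mathfrak h>\omega$, the $\mathcal C_n$ have a common MAD refinement, and it refines every $\mathcal B_\alpha$. This contradicts the definition of $\mathfrak h$.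

(iv) Let $(\mathcal B'_\alpha)_{\alpha<\mathfrak h}$ have no common MAD refinement. By (i) its set $D$ is not dense: there is $y\in[\omega]^\omega$ such that no infinite $z\subseteq y$ is, for every $\alpha$, $\subseteq^*$ a member of $\mathcal B'_\alpha$. We transport the situation inside $y$ to all of $\omega$. Let $e:\omega\to y$ be a bijection and
$$\mathcal B_\alpha=\{e^{-1}(b):b\in\mathcal B'_\alpha,\ |b\cap y|=\omega\}.$$
This is an AD family of infinite sets. It is MAD: if $u$ is infinite, then $e[u]\subseteq y$ meets some $b\in\mathcal B'_\alpha$, so $b\cap y$ is infinite and $u$ meets $e^{-1}(b)$. Given $z\in[\omega]^\omega$, the set $e[z]\subseteq y$ is infinite, so for some $\alpha$ it is not $\subseteq^*$ any member of $\mathcal B'_\alpha$. If $z\subseteq^*e^{-1}(b)$ with $b\in\mathcal B'_\alpha$, then $e[z]\subseteq^*b$, which is impossible. $\square$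

**Remark 2 (trees of height below $\mathfrak h$ fail).** Let $(T_\alpha)_{\alpha<\delta}$ be a tree of MAD families on $\omega$ with limit $\delta<\mathfrak h$, for instance $\delta=\omega$. Then no choice of the $\mathcal A^0_t$ gives (2). Let $\mathcal R$ be a common MAD refinement of the $T_\alpha$ and $r\in\mathcal R$. Let $t\in T_\alpha$. If $r\cap t$ is finite, then $r^*\cap B_t\subseteq r^*\cap t^*=\emptyset$. Otherwise choose $s\in T_{\alpha+1}$ with $r\subseteq^*s$, say $s\in\mathcal A_{t'}$. Then $t'$ meets $t$, so $t'=t$, and $r^*\subseteq s^*$ misses $B_t$ by Lemma 4. So the nonempty open set $r^*$ misses every $B_t$, hence every $G_t$.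

**Remark 3 (fewer than $\mathfrak h$ jumps fail).** On $\omega^*$ condition (2) forces $|I|\ge\mathfrak h$. Each $G_i$ is closed and nowhere dense, so every infinite set contains an infinite $a$ with $a^*\cap G_i=\emptyset$. As in Lemma 6(i), a maximal AD family $\mathcal A_i$ of such sets $a$ is MAD. If $|I|<\mathfrak h$, let $r$ be a member of a common MAD refinement of the $\mathcal A_i$; then $r^*$ misses every $G_i$.

So the tree must have height at least $\mathfrak h$. At height $\mathfrak h$ a common refinement of all levels need not exist, and Lemma 6(iv) gives a sequence of families that prevents it. The point is to build these families into the levels, and at the same time to dedicate to each infinite $x$ a node contained in $x$.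

## 7. A tree of height $\mathfrak h$ with a node inside every infinite set

The next lemma is essentially the base tree theorem of B. Balcar, J. Pelant and P. Simon (*The space of ultrafilters on N covered by nowhere dense sets*, Fund. Math. 110 (1980), 11–24).

**Lemma 7 (ZFC).** There is a tree $(T_\alpha)_{\alpha<\mathfrak h}$ of MAD families of height $\mathfrak h$ on $\omega$ such that

- (c) every $x\in[\omega]^\omega$ contains some member of $\bigcup_{\alpha<\mathfrak h}T_\alpha$.

Moreover, some level $T_\alpha$ has $\mathfrak c$ members.

The plan for (c) is as follows. Suppose $x$ meets $\mathfrak c$ members of a level $T_\alpha$. There are at most $\mathfrak c$ such sets $x$, and each has $\mathfrak c$ candidates. So we can assign to each such $x$ its own $t\in T_\alpha$ and put a subset of $x\cap t$ into the next level. It then remains to show that every $x$ meets $\mathfrak c$ members of some level.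

*Proof.* Let $(\mathcal B_\alpha)_{\alpha<\mathfrak h}$ be as in Lemma 6(iv). As an infinite cardinal, $\mathfrak h$ is a limit ordinal.

**Step 1: levels $0$ and limit levels.** Put $T_0=\{\omega\}$. For a limit $\lambda<\mathfrak h$ let $T_\lambda$ be a common MAD refinement of $(T_\beta)_{\beta<\lambda}$. It exists because $|\lambda|<\mathfrak h$.

**Step 2: assign nodes at level $\alpha$.** Given $T_\alpha$, let $X_\alpha$ be the set of $x\in[\omega]^\omega$ that meet exactly $\mathfrak c$ members of $T_\alpha$. Well-order $X_\alpha$ in order type at most $\mathfrak c$. By recursion choose for $x\in X_\alpha$ some $\varphi(x)\in T_\alpha$ that meets $x$ and was not chosen before. This is possible, since fewer than $\mathfrak c$ members have been used and $x$ meets $\mathfrak c$ of them. So $\varphi:X_\alpha\to T_\alpha$ is injective with $|\varphi(x)\cap x|=\omega$.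

**Step 3: the next level.** It should refine $\mathcal B_\alpha$ and contain a subset of each $x\in X_\alpha$. For $t\in T_\alpha$ let $D_t$ be the set of infinite $y\subseteq t$ that are $\subseteq^*$ a member of $\mathcal B_\alpha$. Every infinite $u\subseteq t$ contains a member of $D_t$, because $u$ meets some $b\in\mathcal B_\alpha$ and then $u\cap b\in D_t$. Also $D_t$ is closed under infinite subsets. Choose $y_0\in D_t$ with $t\setminus y_0$ infinite, and with $y_0\subseteq x\cap t$ if $t=\varphi(x)$: take a member of $D_t$ inside $x\cap t$ (inside $t$ if $t$ is not of the form $\varphi(x)$) and keep an infinite half of it. As $\varphi$ is injective, at most one $x$ is concerned. Split $t\setminus y_0$ into infinitely many infinite sets and shrink each to a member of $D_t$. Together with $y_0$ these form an infinite AD family inside $D_t$. Extend it to a maximal AD family $\mathcal A_t\subseteq D_t$. It is MAD on $t$: an infinite $u\subseteq t$ almost disjoint from all its members would contain a member of $D_t$ that could be added.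

Put $T_{\alpha+1}=\bigcup_{t\in T_\alpha}\mathcal A_t$. Members of the same $\mathcal A_t$ are almost disjoint, and so are members of different ones, being subsets of almost disjoint sets. An infinite $u$ meets some $t\in T_\alpha$, and then $u\cap t$ meets some $a\in\mathcal A_t$. So $T_{\alpha+1}$ is MAD on $\omega$. It refines $T_\alpha$ and $\mathcal B_\alpha$. By transitivity of refinement, (a) holds throughout, and (b) holds by construction. Moreover
$$\text{every }x\in X_\alpha\text{ contains a member of }T_{\alpha+1},\tag{6}$$
namely the set $y_0\in\mathcal A_{\varphi(x)}$. So (c) will follow once we show that every $x\in[\omega]^\omega$ belongs to some $X_\alpha$. This also gives a level with $\mathfrak c$ members.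

**Step 4: every infinite $y$ meets two members of $T_\beta$, for all large $\beta<\mathfrak h$.** Here the families $\mathcal B_\alpha$ are used. By Lemma 6(iv) there is $\alpha$ such that $y$ is not $\subseteq^*$ any member of $\mathcal B_\alpha$. Since $T_{\alpha+1}$ refines $\mathcal B_\alpha$, $y$ is not $\subseteq^*$ any member of $T_{\alpha+1}$. By maximality $y$ meets some $r\in T_{\alpha+1}$. The set $y\setminus r$ is infinite, so it meets some $r'\in T_{\alpha+1}$, and $r'\ne r$. Let $\alpha+1\le\beta<\mathfrak h$. The infinite sets $y\cap r$ and $y\cap r'$ meet members $u,u'$ of $T_\beta$. By (4), $u\subseteq^*r$ and $u'\subseteq^*r'$. As $r\cap r'$ is finite, $u\ne u'$. (For $\beta=\alpha+1$ take $u=r$, $u'=r'$.)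

**Step 5: every $x$ meets $\mathfrak c$ members of some level.** We split $x$ along a binary tree and collect the branches at one level. Put $x_\emptyset=x$. Suppose infinite sets $x_s$, $s\in2^n$, are given. By Step 4, applied to these finitely many sets, choose $\alpha_n<\mathfrak h$, larger than $\alpha_0,\dots,\alpha_{n-1}$, such that each $x_s$ meets two distinct members of $T_{\alpha_n}$. Let $x_{s0}$ and $x_{s1}$ be the intersections of $x_s$ with two such members. Since $\mathrm{cf}(\mathfrak h)>\omega$, the ordinal $\alpha=\sup_n\alpha_n$ is less than $\mathfrak h$.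

For $f\in2^\omega$ let $x_f\subseteq x$ be a pseudo-intersection of the decreasing sequence $(x_{f|n})_n$, and let $t_f\in T_\alpha$ meet $x_f$. Then $t_f$ meets $x$. We claim that $f\mapsto t_f$ is injective. Let $f\ne g$ first differ at $n$. Then $x_f\subseteq^*r$ and $x_g\subseteq^*r'$, where $r\ne r'$ are the two members of $T_{\alpha_n}$ used to split $x_{f|n}=x_{g|n}$. Now $t_f$ meets $r$, and $T_\alpha$ refines $T_{\alpha_n}$, so $t_f\subseteq^*r$ by (4). Likewise $t_g\subseteq^*r'$. As $r\cap r'$ is finite, $t_f\ne t_g$.

So $x$ meets at least $\mathfrak c$ members of $T_\alpha$, and it cannot meet more because $|[\omega]^\omega|=\mathfrak c$. Hence $x\in X_\alpha$. $\square$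

## 8. Proof of Theorem A

Let $(T_\alpha)_{\alpha<\mathfrak h}$ be the tree of Lemma 7, with the families $\mathcal A_t$, and let $I=\bigcup_{\alpha<\mathfrak h}T_\alpha\subseteq[\omega]^\omega$. Then $|I|\le\mathfrak c$, and $|I|\ge\mathfrak c$ because some level has $\mathfrak c$ members. So $|I|=\mathfrak c$. For $t\in I$ fix a countably infinite $\mathcal A^0_t\subseteq\mathcal A_t$ and define $U_t,V_t,B_t,G_t$ by (5) and Lemma 4.

**Step 1: condition (1).** By Lemma 5 the sets $B_t$ are pairwise disjoint, so (1) holds with $N=1$.

**Step 2: condition (2).** A nonempty open set contains $x^*$ for some $x\in[\omega]^\omega$. By (c) there is $t\in I$ with $t\subseteq x$. By Lemma 4, $\emptyset\ne G_t\subseteq t^*\subseteq x^*$. So $\bigcup_tG_t$ is dense.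

Theorem B gives a nontrivial exact sequence $0\to C(\omega^*)\to Z\to c_0(I)\to0$, and $c_0(I)$ is isometric to $c_0(\mathfrak c)$ because $|I|=\mathfrak c$. No hypothesis beyond $\mathsf{ZFC}$ was used. $\blacksquare$

## 9. The size of $\mathrm{Ext}(c_0(\mathfrak c),C(\omega^*))$

Two twisted sums $Z,Z'$ of $Y$ and $X$ are *equivalent* if there is an operator $u:Z\to Z'$ with $u\imath=\imath'$ and $\pi'u=\pi$. Such a $u$ is bijective by a diagram chase, hence an isomorphism. The classes form the vector space $\mathrm{Ext}(X,Y)$. Its operations are the usual Baer operations: $\lambda[Z]$ is the class of the push-out of $Z$ along $\lambda\,\mathrm{id}_Y$. The sum $[Z]+[Z']$ is obtained from $0\to Y\oplus Y\to Z\oplus Z'\to X\oplus X\to0$ by pulling back along the diagonal $X\to X\oplus X$ and then pushing out along the addition map $Y\oplus Y\to Y$. The zero class consists of the sequences that split.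

**Theorem C (ZFC).** The vector space $\mathrm{Ext}(c_0(\mathfrak c),C(\omega^*))$ of twisted sums modulo equivalence has cardinality and linear dimension exactly $2^{\mathfrak c}$; there is a linear injection of $\ell_\infty(\mathfrak c)$ into it. Moreover $\mathrm{Ext}(c_0(\kappa),C(\omega^*))\ne0$ for all $\kappa\ge\mathfrak c$, while it is $0$ for $\kappa\le\omega$.

The first tool is the standard description of $\mathrm{Ext}$ by operators into a quotient. Write $L(X,Q)$ for the space of bounded operators.

**Lemma 8.** Let $Y\subseteq\ell_\infty(S)$ be a closed subspace, with quotient map $q:\ell_\infty(S)\to Q=\ell_\infty(S)/Y$. For $\phi\in L(X,Q)$ let $Z_\phi=\{(h,x)\in\ell_\infty(S)\oplus_\infty X:q(h)=\phi(x)\}$, with $\imath(y)=(y,0)$ and $\pi(h,x)=x$. Then $\phi\mapsto[Z_\phi]$ induces a linear isomorphism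
$$L(X,Q)/\{qR:R\in L(X,\ell_\infty(S))\}\cong\mathrm{Ext}(X,Y).$$

*Proof.* As in Theorem B, $Z_\phi$ is a twisted sum of $Y$ and $X$.

**Step 1: every twisted sum $Z$ is equivalent to some $Z_\phi$.** The inclusion $Y\to\ell_\infty(S)$ extends to a bounded operator $J:Z\to\ell_\infty(S)$ with $J\imath(y)=y$, by applying the Hahn–Banach theorem to each coordinate. Since $qJ$ vanishes on $\ker\pi$, it has the form $qJ=\phi\pi$ with $\phi\in L(X,Q)$, and $z\mapsto(Jz,\pi z)$ is an equivalence $Z\to Z_\phi$.

**Step 2: $Z_\phi$ and $Z_\psi$ are equivalent iff $\phi-\psi=qR$ for some $R\in L(X,\ell_\infty(S))$.** If $\phi-\psi=qR$, then $(h,x)\mapsto(h-Rx,x)$ is an equivalence $Z_\phi\to Z_\psi$. Conversely, let $u(h,x)=(u_1(h,x),x)$ be an equivalence. The operator $(h,x)\mapsto h-u_1(h,x)$ vanishes on $\imath(Y)$, so it equals $R\pi$ with $R\in L(X,\ell_\infty(S))$. Applying $q$ gives $\phi(x)-\psi(x)=qR(x)$.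

**Step 3: linearity.** We use that if a bounded operator between two twisted sums restricts to $\alpha:Y_1\to Y_2$ and induces the identity on $X$, then the second sequence is equivalent to the push-out of the first along $\alpha$ (universal property of the push-out). The map $Z_\phi\to Z_{\lambda\phi}$, $(h,x)\mapsto(\lambda h,x)$, shows $[Z_{\lambda\phi}]=\lambda[Z_\phi]$. The pull-back of $Z_\phi\oplus Z_\psi$ along the diagonal is $\{(h,k,x):q(h)=\phi(x),\ q(k)=\psi(x)\}$. The map $(h,k,x)\mapsto(h+k,x)$ from it to $Z_{\phi+\psi}$ is addition on $Y\oplus Y$ and the identity on $X$. So $[Z_{\phi+\psi}]=[Z_\phi]+[Z_\psi]$. $\square$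

*Proof of Theorem C.* **Step 1: $\mathfrak c$ independent copies of the jumps.** Let $\{A_j:j<\mathfrak c\}$ be an AD family on $\omega$ (Section 5). For each $j$, a bijection $\omega\to A_j$ carries the tree of Lemma 7 to a tree of MAD families of height $\mathfrak h$ on $A_j$ in which every infinite $x\subseteq A_j$ contains a node. Let $I_j$ be the set of its nodes. The sets $I_j$ are pairwise disjoint, as $A_j\cap A_{j'}$ is finite for $j\ne j'$. Let $I=\bigcup_jI_j$; then $|I|=\mathfrak c$. For $t\in I$ define $U_t,V_t\subseteq\omega^*$ by (5), with $(\omega\setminus t)^*\subseteq V_t$. If $s,t\in I_j$ are distinct, then $B_s\cap B_t=\emptyset$ by Lemma 5 with $A=A_j$. If $s\in I_j$, $t\in I_{j'}$ with $j\ne j'$, then $B_s\cap B_t\subseteq A_j^*\cap A_{j'}^*=\emptyset$. So (1) holds with $N=1$. Step 1 of the proof of Theorem B, which used only (1), gives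
$$T:c_0(I)\to Q=\ell_\infty(\omega^*)/C(\omega^*),\qquad Te_t=q(1_{U_t}),\qquad\|T\|\le\tfrac12 .$$

**Step 2: a linear map $\ell_\infty(\mathfrak c)\to\mathrm{Ext}$.** For $\lambda\in\ell_\infty(\mathfrak c)$ let $D_\lambda$ be the bounded diagonal operator on $c_0(I)$ with $D_\lambda e_t=\lambda_je_t$ for $t\in I_j$. By Lemma 8 with $S=\omega^*$, the map $\lambda\mapsto[TD_\lambda]$ into $\mathrm{Ext}(c_0(I),C(\omega^*))\cong\mathrm{Ext}(c_0(\mathfrak c),C(\omega^*))$ is linear.

**Step 3: it is injective.** Suppose $[TD_\lambda]=0$, so that $TD_\lambda=qS$ with $S:c_0(I)\to\ell_\infty(\omega^*)$ bounded, and suppose $\lambda_j\ne0$ for some $j$. For $t\in I_j$ we have $q(Se_t)=\lambda_jq(1_{U_t})$, so $\lambda_j^{-1}Se_t=1_{U_t}-g_t$ with $g_t\in C(\omega^*)$. Choosing signs as in (3), $\sum_{t\in I_j}|1_{U_t}-g_t|\le|\lambda_j|^{-1}\|S\|$ pointwise on $\omega^*$, in particular on the compact space $K=A_j^*$. Consider on $K$ the pairs $U_t\cap K,V_t\cap K$ for $t\in I_j$. As $K$ is clopen, the intersection of their closures in $K$ is $G_t\cap K=G_t$, since $G_t\subseteq t^*\subseteq K$. A nonempty open subset of $K$ contains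 $x^*$ for some infinite $x\subseteq A_j$. There is $t\in I_j$ with $t\subseteq x$, and $\emptyset\ne G_t\subseteq x^*$ by Lemma 4. So (2) holds on $K$, and Lemma 2 on $K$, applied to the restrictions $g_t|_K$, contradicts the bound. Hence $\lambda=0$.

**Step 4: lower bound.** $\mathrm{Ext}(c_0(\mathfrak c),C(\omega^*))$ contains a linear copy of $\ell_\infty(\mathfrak c)$, whose cardinality is $2^{\mathfrak c}$: it contains $\{0,1\}^{\mathfrak c}$ and has at most $|\mathbb R|^{\mathfrak c}=2^{\mathfrak c}$ elements. An infinite-dimensional real vector space has cardinality $\max(\mathfrak c,\dim)$. Since $2^{\mathfrak c}>\mathfrak c$, the dimension of $\ell_\infty(\mathfrak c)$ is $2^{\mathfrak c}$. So $\mathrm{Ext}$ has cardinality and dimension at least $2^{\mathfrak c}$.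

**Step 5: upper bound.** There are $\mathfrak c$ clopen sets in $\omega^*$. Choosing a point in each nonempty one gives a dense set $S\subseteq\omega^*$ with $|S|\le\mathfrak c$, and $g\mapsto g|_S$ embeds $C(\omega^*)$ isometrically in $\ell_\infty(S)$. The quotient $Q'=\ell_\infty(S)/C(\omega^*)$ has at most $|\mathbb R|^{\mathfrak c}=2^{\mathfrak c}$ elements. An operator $c_0(\mathfrak c)\to Q'$ is determined by its values at the unit vectors, so $|L(c_0(\mathfrak c),Q')|\le(2^{\mathfrak c})^{\mathfrak c}=2^{\mathfrak c}$. By Lemma 8, $|\mathrm{Ext}(c_0(\mathfrak c),C(\omega^*))|\le2^{\mathfrak c}$, and so its dimension is at most $2^{\mathfrak c}$.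

**Step 6: $\kappa\ge\mathfrak c$.** Then $c_0(\kappa)\cong c_0(\mathfrak c)\oplus c_0(\kappa)$. Applying Lemma 3 with $X'=c_0(\kappa)$ to the sequence of Theorem A gives a nontrivial sequence with quotient $c_0(\kappa)$.

**Step 7: $\kappa\le\omega$.** Here $X=c_0(\kappa)$ is separable. The space $C(\omega^*)$ is $\ell_\infty/c_0$: restriction from $C(\beta\omega)=\ell_\infty$ to $\omega^*$ is onto, with kernel $c_0$. This space is separably injective (Avilés, Cabello Sánchez, Castillo, González, Moreno, *Separably Injective Banach Spaces*, Lecture Notes in Math. 2132, Springer 2016), and this makes $\mathrm{Ext}(X,C(\omega^*))=0$. Here is the argument, from Sobczyk's theorem that $c_0$ is complemented in every separable Banach space containing it.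

*Extension.* Let $Y_0$ be a closed subspace of a separable space $E$ and $\tau:Y_0\to\ell_\infty/c_0$ an operator; we extend $\tau$ to $E$. Let $p:\ell_\infty\to\ell_\infty/c_0$ be the quotient map and $W=\{(h,y)\in\ell_\infty\oplus_\infty Y_0:p(h)=\tau(y)\}$. The projection $W\to Y_0$ is onto with kernel $c_0\times\{0\}$. As $c_0$ and $Y_0$ are separable, so is $W$. By Sobczyk's theorem the projection has a bounded right inverse $y\mapsto(\Lambda y,y)$, and $p\Lambda=\tau$. Extend $\Lambda:Y_0\to\ell_\infty$ to $\tilde\Lambda:E\to\ell_\infty$ coordinatewise by the Hahn–Banach theorem. Then $p\tilde\Lambda$ extends $\tau$.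

*Splitting.* Let $0\to C(\omega^*)\to Z\xrightarrow{\pi}X\to0$ be exact with $X$ separable, and regard $C(\omega^*)$ as the subspace $\ker\pi$ of $Z$. Take a countable dense subset of the unit ball of $X$ and lift it to a bounded countable set in $Z$, with closed linear span $E$. Then $E$ is separable. The closure of the image under $\pi$ of a ball of $E$ contains the unit ball of $X$, so $\pi|_E$ is onto $X$ and open, by the standard argument of the open mapping theorem. Put $Y_0=E\cap\ker\pi$. By the extension part, the inclusion $Y_0\to C(\omega^*)$ extends to a bounded operator $P_0:E\to C(\omega^*)$. If $e,e'\in E$ and $\pi(e)=\pi(e')$, then $e-e'\in Y_0$ and $P_0(e-e')=e-e'$, so $e-P_0e$ depends only on $\pi(e)$. Thus $\pi(e)\mapsto e-P_0e$ is a right inverse of $\pi$, bounded because $\pi|_E$ is open. So the sequence splits. $\blacksquare$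

These notes do not determine whether $\mathsf{ZFC}$ decides $\mathrm{Ext}(c_0(\kappa),C(\omega^*))\ne0$ for uncountable $\kappa<\mathfrak c$.
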